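\title{Greedy LZSE Factorization Is Not a Constant-Factor Approximation}

\begin{abstract}
In an LZ-Start-End (LZSE) factorization of a string, every factor is a single character or a concatenation of consecutive earlier factors. It has been conjectured that the greedy left-to-right factorization has at most twice as many factors as a smallest one. We disprove this. An explicit binary string has $1172$ greedy factors and a factorization with at most $493$ factors, and on binary strings the ratio is unbounded. Over three letters there are strings of unbounded length $n$ on which the ratio is $\Omega(\log n/\log\log n)$. In the other direction, the ratio never exceeds $7(n/z^*)^{2/3}$, where $z^*$ is the optimal size.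
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $T$ be a nonempty string over a finite alphabet. An \emph{LZ-Start-End} (LZSE) \emph{factorization} of $T$ is a factorization $T=f_1f_2\cdots f_z$ into nonempty factors in which each $f_i$ is either a single character or a \emph{copy factor}, meaning that
\[
f_i=f_jf_{j+1}\cdots f_k\qquad\text{for some } 1\le j\le k<i .
\]
The copied piece thus begins where an earlier factor starts and stops where an earlier factor ends. The \emph{size} of the factorization is the number $z$ of factors. Each factor is determined by one character or by one pair $(j,k)$, and $T$ can be rebuilt from this list, so the size measures the length of a compressed description of $T$. We write $z^*(T)$ for the minimum size.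

The \emph{greedy} factorization is built from left to right. When a prefix of $T$ has been factorized as $f_1\cdots f_{i-1}$, the next factor $f_i$ is the longest prefix of the remaining suffix that equals $f_j\cdots f_k$ for some $1\le j\le k<i$; if there is no such prefix, $f_i$ is the next character. We write $z(T)$ for its size. How large can $z(T)/z^*(T)$ be?

Suppose for a moment that a copy factor could be any string occurring in the part of $T$ before it. Then greedy would be optimal, because its first $i$ factors would reach at least as far as the first $i$ factors of any competitor. Indeed, if greedy stands at position $p$, the competitor stands at $p'\le p$, and the competitor's next factor ends at $e>p$, then the text between $p$ and $e$ is a suffix of that factor. It is therefore a single character or occurs among the first $p'$ characters, and greedy reaches $e$ too. For LZSE this argument breaks down: what may be copied depends on where the earlier cuts were made, and two factorizations make different cuts. The loss already shows on $a^{13}$. Listing the lengths of the factors, greedy produces $1,1,2,4,4,1$, because after $1,1,2,4$ the remaining length $5$ is not a sum of consecutive terms, whereas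 $1,1,2,3,6$ is an LZSE factorization with five factors.

One may still expect the loss to be moderate. For strings over a single letter, $z(T)<2z^*(T)$ always holds (Proposition~\ref{prop:unary}). It is also known that there is a family of binary strings for which the ratio of the greedy size to the size of some LZSE factorization of the same string tends to $2$, so no constant below $2$ can work. The following conjecture was posed by Shibata, Nakashima, Yamaguchi and Inenaga~\cite{SNYI}:
\begin{quote}
\emph{for every string $T$, $\;z(T)\le 2z^*(T)$.}
\end{quote}
We show that it is false, already over two letters, and that no constant can replace $2$.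

\begin{theorem}\label{thm:binary}
For all $m,d\ge1$ there is an explicit string $T_{m,d}\in\{a,b\}^*$ such that, with $Q=m(m+1)/2$,
\[
z(T_{m,d})=(m+1)d+2+(d+1)Q,\qquad z^*(T_{m,d})\le 2(m+1)d+d+m+1+2Q .
\]
For $m=d=12$ this gives $z=1172>986=2\cdot493\ge 2z^*$. For $d=m$ the ratio $z/z^*$ is at least $m/6$, which is $\Omega(\sqrt{z^*})$ and $\Omega(\sqrt{\log|T_{m,m}|})$.
\end{theorem}

\begin{theorem}\label{thm:ternary}
There are strings $T$ of unbounded length $n$ over $\{a,b,c\}$ with $z(T)/z^*(T)=\Omega(\log n/\log\log n)$.
\end{theorem}

\begin{theorem}\label{thm:upper}
Every string $T$ of length $n$ satisfies $z(T)\le 7\,z^*(T)^{1/3}n^{2/3}$; that is, $z(T)/z^*(T)\le 7\,(n/z^*(T))^{2/3}$.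
\end{theorem}

We do not determine the exact worst-case growth of the ratio as a function of $n$.

Both lower bounds come from amortization. The string consists of runs of the letter $a$. A first part serves as set-up, and greedy cuts it in a way that we can predict. A competitor spends a constant factor more on the set-up and cuts it so that each of many later runs, the \emph{queries}, is a single copy. The query lengths have $d$ nonzero digits in a suitable base, and greedy is forced to produce them one digit at a time. When the queries outnumber the factors spent on the set-up, the ratio is of order $d$. Section~\ref{sec:example} shows this on a string with four runs; Sections~\ref{sec:binary}, \ref{sec:ternary} and~\ref{sec:upper} prove the three theorems.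

\section{Available strings and a single run}\label{sec:prelim}

Consider a moment of the greedy process, when a prefix of $T$ has been factorized. A \emph{boundary} is a position between two consecutive factors, or the start or the end of the factorized prefix. A nonempty string is \emph{available} if it is a concatenation of consecutive factors produced so far, and a length $v$ is available if $a^v$ is. The next greedy factor is the longest available prefix of the rest of $T$, or one character if no prefix is available; in particular a factor of length at least $2$ is a copy factor. For a copy factor $f_i=f_j\cdots f_k$ we call the occurrence $f_j\cdots f_k$ its \emph{source}. A source starts and ends at boundaries, and if it contains one character of an earlier factor, it contains the whole factor. A \emph{run} is a maximal block of letters $a$.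

\begin{lemma}\label{lem:first}
In any LZSE factorization of $T$, the leftmost occurrence of a nonempty string $w$ in $T$ is not contained in a copy factor.
\end{lemma}

\begin{proof}
If an occurrence of $w$ lies inside a copy factor, then $w$ also occurs in the source, which ends before the factor starts.
\end{proof}

In particular, the first occurrence of a letter is a factor by itself. On a long initial run, greedy doubles the factorized prefix at every step.

\begin{lemma}\label{lem:doubling}
If $T$ begins with $a^{2^k}$, $k\ge 0$, then the first $k+1$ greedy factors are powers of $a$ of lengths $1,1,2,4,\dots,2^{k-1}$ \textup{(}just $1$ if $k=0$\textup{)}. The lengths available inside these factors are exactly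
\[
2^y\quad(0\le y\le k)\qquad\text{and}\qquad 2^y-2^x\quad(0\le x<y\le k).
\]
Each of them has a binary expansion whose ones occupy consecutive positions.
\end{lemma}

\begin{proof}
The first factor is $a$. Suppose that the first $e$ factors, $1\le e\le k$, are as claimed, so that they form $a^{2^{e-1}}$. Every available string is a power of $a$ of length at most $2^{e-1}$, the length $2^{e-1}$ is available, and at least $2^k-2^{e-1}\ge2^{e-1}$ letters $a$ follow. So the next factor has length $2^{e-1}$. The boundaries are at positions $0,1,2,4,\dots,2^k$, and the available lengths are the differences of these positions. In binary, $2^y-2^x$ has ones exactly at positions $x,\dots,y-1$.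
\end{proof}

\begin{proposition}\label{prop:unary}
For every $n\ge1$, $\;z(a^n)<2z^*(a^n)$.
\end{proposition}

\begin{proof}
Let $2^k\le n<2^{k+1}$. In any LZSE factorization, a factor after the first is no longer than the text before it, so $i$ factors cover at most $2^{i-1}$ characters, and $z^*\ge k+1$. Greedy covers $a^{2^k}$ with $k+1$ factors, and fewer than $2^k$ letters remain. If $\rho$ letters remain and $2^y\le\rho<2^{y+1}$ with $y<k$, then $2^y$ is available, so after the next factor fewer than $2^y$ letters remain. Hence at most $k$ further factors are needed, and $z\le 2k+1<2z^*$.
\end{proof}

The proof shows why one run cannot hurt greedy much: any factorization needs about $\log_2n$ factors to get through a run of length $n$ from scratch, and greedy needs at most twice as many. A counterexample has to pay this logarithmic cost once and exploit it many times.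

\section{The mechanism on four runs}\label{sec:example}

Take
\[
T=a^{128}\,b\,a^{27}\,b\,a^{18}\,b\,a^{9}.
\]
The query lengths $27,18,9$ are $33,22,11$ in base $8$, or $011\,011$, $010\,010$, $001\,001$ in binary. We write a number $v$ for the factor $a^v$.

By Lemma~\ref{lem:doubling}, greedy cuts the first run as $1,1,2,4,8,16,32,64$, and the available lengths up to $28$ are $1,2,3,4,6,7,8,12,14,15,16,24,28$. Each has a single block of ones in binary, while each query length has two. The first $b$ is a new letter. The run $a^{27}$ is cut as $24,3$, which adds only $27$ to the list. At the second $b$, the shortest available extension of $b$ is $ba^{24}$, which is too long for the run $a^{18}$ that follows, so $b$ stands alone. The run $a^{18}$ is cut as $16,2$, which adds $18$. At the third $b$, both $ba^{24}$ and $ba^{16}$ are too long, and $a^9$ is cut as $8,1$. One more possibility must be excluded, namely a factor that starts inside a run and continues past the next $b$. Its source would consist of the last few factors of an earlier run, followed by $b$. These have total length at least $64$ in the first run and $3$ or $27$ in the second, while greedy stands $27$ or $3$ letters before the second $b$, when only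 the first run qualifies, and $18$ or $2$ letters before the third. So the greedy factorization is
\[
1,1,2,4,8,16,32,64\ \mid\ b,24,3\ \mid\ b,16,2\ \mid\ b,8,1 .
\]
A competitor stops doubling at half of the first run, assembles $9=8+1$, and doubles again from there:
\[
1,1,2,4,8,16,32,\ \ \underbrace{8,1}_{9},\,9,\,18,\ \ 16,8,4\ \mid\ b,27\ \mid\ b,18\ \mid\ b,9 .
\]
Here $27=9+18$ is a sum of consecutive factors, so every query is one copy. The competitor uses $14$ factors on the set-up against greedy's $8$, and $2$ per query against greedy's $3$. With three queries greedy is still ahead, $17$ to $20$. With $d$ digits greedy pays $d+1$ per query while the competitor still pays $2$, and with $m$-bit digits there are about $m^2/2$ queries to choose from. This is the construction of Section~\ref{sec:binary}; the example is its case $m=d=2$.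

The arithmetic behind ``one digit at a time'' is the same in both lower bounds, so we isolate it. Fix an integer $B\ge2$ and call the integers $1,\dots,B-1$ \emph{digits}; zero is excluded. A run of length $\sum_{i=0}^{d-1}\gamma_iB^i$ with digits $\gamma_i$ is \emph{cut along its digits} if its factors have lengths $\gamma_{d-1}B^{d-1},\dots,\gamma_1B,\gamma_0$, in this order. The lengths available inside such a run are the sums $\sum_{i=u}^{w}\gamma_iB^i$ with $0\le u\le w\le d-1$. The next lemma says when such a sum can tempt greedy to take more than one digit of another run.

\begin{lemma}\label{lem:digits}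
Let $\gamma_0,\dots,\gamma_t$ be digits and $\rho_s=\sum_{i=0}^s\gamma_iB^i$ for $0\le s\le t$.
\begin{enumerate}
\item[(a)] $\gamma_tB^t\le\rho_t<(\gamma_t+1)B^t\le B^{t+1}$.
\item[(b)] Let $0\le u\le w$, let $\gamma'_u,\dots,\gamma'_w$ be digits, and let $v=\sum_{i=u}^w\gamma'_iB^i$. If $\gamma_tB^t<v\le\rho_t$, then
\[
w=t,\qquad \gamma'_t=\gamma_t,\qquad u<t,\qquad \gamma'_{t-1}\le\gamma_{t-1}.
\]
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) follows from $\sum_{i<t}\gamma_iB^i\le(B-1)\sum_{i<t}B^i=B^t-1$. The same estimate gives $B^w\le\gamma'_wB^w\le v<(\gamma'_w+1)B^w\le B^{w+1}$, where the first inequality uses $\gamma'_w\neq0$. Under the hypothesis of (b), part (a) gives $B^t\le \gamma_tB^t<v<(\gamma_t+1)B^t\le B^{t+1}$. Comparing the two chains yields $w=t$, and then $\gamma'_t=\lfloor v/B^t\rfloor=\gamma_t$. Since $v\ne\gamma_tB^t$, we have $u<t$. Subtracting $\gamma_tB^t$ from $v\le\rho_t$ gives $\gamma'_{t-1}B^{t-1}\le\rho_{t-1}<(\gamma_{t-1}+1)B^{t-1}$, and so $\gamma'_{t-1}\le\gamma_{t-1}$.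
\end{proof}

\section{Binary strings: proof of Theorem~\ref{thm:binary}}\label{sec:binary}

\subsection{The string}

Fix $m,d\ge1$ and put
\[
D=m+1,\qquad B=2^D,\qquad Y=\sum_{i=0}^{d-1}B^i .
\]
The $Q=m(m+1)/2$ numbers $2^k-2^j$ with $0\le j<k\le m$ are distinct, since their binary expansions $1^{k-j}0^j$ are. List them in decreasing order as $\gamma_1>\gamma_2>\dots>\gamma_Q$. Then $1\le\gamma_r\le2^m-1$, so each $\gamma_r$ is a digit in base $B$ whose top bit is zero. Let
\[
T_{m,d}=a^{2B^d}\,b\,a^{\gamma_1Y}\,b\,a^{\gamma_2Y}\,b\cdots b\,a^{\gamma_QY}.
\]
We call $a^{2B^d}$ run $0$ and $a^{\gamma_rY}$ run $r$, and $b_r$ is the letter $b$ preceding run $r$. All $d$ digits of $\gamma_rY$ in base $B$ equal $\gamma_r$. The numbers $2^k-2^j$ play two roles. Multiplied by $Y$, they are the sums of consecutive terms of a doubling sequence started at $Y$, which is what the competitor will build. Multiplied by $B^t$, they are available to greedy after run $0$, so greedy can take a whole digit and we know exactly where it cuts.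

\subsection{A short factorization}

Cut run $0$ into powers of $a$ with the following lengths, in order.
\begin{enumerate}
\item $1,1,2,4,\dots,2^{Dd-1}$. These are $Dd+1$ factors of total length $B^d$; each one after the first copies everything before it.
\item $B^{d-1},\dots,B,1$. These are $d$ factors, each equal to a factor of the first group. Call the block they form $F_0$; its length is $Y$.
\item $Y,2Y,\dots,2^{m-1}Y$. These are $m$ factors $F_1,\dots,F_m$. The block $F_0F_1\cdots F_e$ has length $2^eY$, so $F_e$ is a copy of $F_0\cdots F_{e-1}$.
\item The remaining length is $B^d-2^mY$. It is positive by Lemma~\ref{lem:digits}(a), because $2^mY$ has $d$ digits, all equal to $2^m<B$. Its binary expansion splits it into at most $Dd$ lengths $2^i$ with $i<Dd$, each equal to a factor of the first group.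
\end{enumerate}
This uses at most $2Dd+d+m+1$ factors. After that, every $b_r$ is a single character, and run $r$ with $\gamma_r=2^k-2^j$ has length $2^kY-2^jY$, so it is a copy of $F_{j+1}F_{j+2}\cdots F_k$. Hence
\begin{equation}\label{eq:opt-binary}
z^*(T_{m,d})\le 2Dd+d+m+1+2Q .
\end{equation}

\subsection{The greedy factorization}

Since $2B^d=2^{Dd+1}$, Lemma~\ref{lem:doubling} shows that greedy cuts run $0$ into $Dd+2$ factors, the last of length $B^d$, and describes the lengths available inside it.

\begin{lemma}\label{lem:greedy-binary}
For $r=1,\dots,Q$, the letter $b_r$ is a greedy factor by itself, and run $r$ is cut along its digits.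
\end{lemma}

\begin{proof}
We proceed along the text, assuming that everything before the current position is factorized as claimed. Write $\rho_{r,t}=\gamma_r\sum_{i=0}^tB^i$.

\emph{The factor starting at $b_r$.} The letter $b_1$ is a first occurrence, so it is a factor. Let $r\ge2$. If the factor were longer than $b$, its source would begin with a factor $b_{r'}$, $r'<r$, followed by the whole factor $a^{\gamma_{r'}B^{d-1}}$. This power of $a$ would have to fit into run $r$. But $\gamma_{r'}\ge\gamma_r+1$, and Lemma~\ref{lem:digits}(a) gives $\gamma_{r'}B^{d-1}\ge(\gamma_r+1)B^{d-1}>\rho_{r,d-1}=\gamma_rY$.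

\emph{The factor $f$ starting in run $r$ when $\rho_{r,t}$ letters of the run remain, $0\le t\le d-1$.} We must show that $f=a^{\gamma_rB^t}$. Let $\gamma_r=2^k-2^j$. Then $\gamma_rB^t=2^{k+Dt}-2^{j+Dt}$ with $k+Dt\le Dd-1$, so this length is available in run $0$, and $|f|\ge\gamma_rB^t$. It remains to exclude anything longer.

Suppose first that $f$ contains a $b$, so that $f$ begins with $a^{\rho_{r,t}}b$. The source starts at a boundary, so $\rho_{r,t}$ is the total length of the last few factors of some run $r'$ with $0\le r'<r$. For $r'=0$ such a total is at least $B^d$, whereas $\rho_{r,t}<B^{t+1}\le B^d$. For $r'\ge1$ it equals $\rho_{r',s}$ for some $s$, and reducing $\rho_{r',s}=\rho_{r,t}$ modulo $B$ gives $\gamma_{r'}=\gamma_r$, although these digits are distinct.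

So $f=a^v$, and we suppose that $\gamma_rB^t<v\le\rho_{r,t}$. All earlier letters $b$ are factors by themselves, so the source consists of consecutive factors of one run $r'\le r$.

If $r'=0$, write $v=\gamma_rB^t+x$ with $0<x\le\rho_{r,t}-\gamma_rB^t$. This forces $t\ge1$, and
\[
x\le\rho_{r,t-1}<(\gamma_r+1)B^{t-1}\le2^mB^{t-1}=2^{Dt-1}.
\]
In binary, $v$ therefore has a one at some position at least $Dt$, a zero at position $Dt-1$, and a one at some lower position. Its ones are not consecutive, contrary to Lemma~\ref{lem:doubling}.

If $1\le r'<r$, then $v=\sum_{i=u}^w\gamma_{r'}B^i$, and Lemma~\ref{lem:digits}(b) gives $\gamma_{r'}=\gamma_r$, which is false. If $r'=r$, every factor produced so far in this run has length at least $B^{t+1}>\rho_{r,t}$. Hence $f=a^{\gamma_rB^t}$.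
\end{proof}

Each query thus costs $d+1$ factors, and $z(T_{m,d})=Dd+2+(d+1)Q$. Together with~\eqref{eq:opt-binary} this proves the two formulas of Theorem~\ref{thm:binary}.

For $m=d=12$ we have $Dd=156$ and $Q=78$, so $z=158+13\cdot78=1172$ and $z^*\le312+12+12+1+156=493$. Since $1172>2\cdot 493$, the conjecture is false.

For $d=m$ we have $z\ge(m+1)Q=\frac12m(m+1)^2$ and $z^*\le3m^2+5m+1\le3(m+1)^2$, so $z/z^*\ge m/6\ge (m+1)/12\ge\sqrt{z^*/3}\,/12$. As for the length, each $b_r$ together with run $r$ has length at most $B^d$, so for all $m,d$
\begin{equation}\label{eq:length-binary}
2B^d\le|T_{m,d}|\le(Q+2)B^d .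
\end{equation}
For $d=m$ this gives $\log_2|T_{m,m}|=m(m+1)+O(\log (m+1))=\Theta(m^2)$, and so $m/6=\Omega(\sqrt{\log|T_{m,m}|})$. Theorem~\ref{thm:binary} is proved.

\begin{remark}\label{rem:hyp}
The decreasing order of the $\gamma_r$ is used only to keep $b_r$ apart from run $r$; elsewhere distinctness suffices. With the queries of Section~\ref{sec:example} in increasing order, greedy factorizes the part of $a^{128}ba^9ba^{18}ba^{27}$ after the first run as $b\mid a^8\mid a\mid ba^9\mid a^9ba^9\mid a^{16}\mid a^2$, with factors that cross the letters $b$. The spare bit in $D=m+1$ provides the zero at position $Dt-1$. In base $2^m$, the digit $2^m-1$ would give the query length $2^{md}-1$, which is available in run $0$.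
\end{remark}

\section{Ternary strings: proof of Theorem~\ref{thm:ternary}}\label{sec:ternary}

\subsection{What limits the binary construction}

The quotient of the two expressions in Theorem~\ref{thm:binary} is at most $1+(d+1)Q/(2Q)$ and at most $1+(d+1)Q/(2Dd)$, so it is $O(\min(d,m))$, while $\log_2|T_{m,d}|>md$ by~\eqref{eq:length-binary}. These bounds therefore give no more than $\sqrt{\log n}$. The waste lies in the base: digits of $m$ bits supply only about $m^2/2$ queries. To gain a factor $d$ on a shorter string we want $B$ to be polynomial in $d$.

With such a base we can afford a \emph{prelude} of $d(B-1)$ runs that makes every length $\gamma B^i$ available. The queries must be about as numerous as the prelude runs, but a digit takes only $B-1$ values, so different queries have to share digits. This creates two difficulties. First, the proof of Lemma~\ref{lem:greedy-binary} kept factors from crossing a $b$ by comparing the top digits or the lowest digits of two queries, and these may now coincide. We replace $b$ by \emph{separators}, words over $\{b,c\}$ that isolate the runs whatever their lengths. Second, an earlier query that shares the digit at position $t$ with the current one may allow greedy to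 take several digits at once. By Lemma~\ref{lem:digits}(b) this is prevented if the earlier query has the larger digit at position $t-1$, and we arrange this by letting the digits of a query form an arithmetic progression.

\subsection{Separators}

A separator should be a single greedy factor, for then it has no boundary inside, and a source that touches it must contain all of it. So the separators must be available to greedy from the start. We cut them out of a prefix $L$ of the text, along greedy's own boundaries. Let
\[
L=bc\,bc^2\,bc^3\cdots bc^h
\]
and consider strings
\[
T=L\,R_1\sigma_1\,R_2\sigma_2\cdots R_s\sigma_s,\qquad R_r=a^{n_r},\ n_r\ge1,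
\]
where the words $\sigma_r\in\{b,c\}^+$ are chosen as follows.

Until the first $a$ is reached, no available string contains an $a$. Hence greedy factorizes $L$ independently of what follows and has a boundary at the end of $L$. For $i<h$ the word $bc^ib$ occurs exactly once in $L$. A factor of $L$ with two letters $b$ would be a copy factor containing such a word, which Lemma~\ref{lem:first} forbids. So no greedy factor of $L$ contains two letters $b$, and this is all that we need to know about the factorization of $L$. Let $\beta_i$ be the end position of the greedy factor containing the $i$-th $b$; for $i<h$ it lies before the $(i+1)$-st $b$. For $i\ge1$ and $i+2\le k\le h-1$, let $\sigma_{i,k}$ be the part of $L$ from position $\beta_i+1$ to position $\beta_k$. It is a concatenation of consecutive greedy factors and contains exactly the letters $b$ numbered $i+1,\dots,k$. For example, when $h\ge5$ greedy begins with $b\mid c\mid bc\mid cbc\mid c\mid cbcc$, so $\sigma_{1,3}=cbccbc$ and $\sigma_{1,4}=\sigma_{1,3}\,c\,cbcc$.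

The condition $k\ge i+2$ guarantees that $\sigma_{i,k}$ contains two letters $b$, and the first two enclose $c^{i+1}$. This has two consequences.
\begin{itemize}
\item If $\sigma_{i,k}$ is a prefix of $\sigma_{i',k'}$, then the two words have the same first two letters $b$, so $i=i'$, and counting letters $b$ gives $k\le k'$. In particular the words $\sigma_{i,k}$ are pairwise distinct.
\item As $bc^{i+1}b$ occurs only once in $L$, so does $\sigma_{i,k}$. Since $k\le h-1$, this occurrence ends before the $(k+1)$-st $b$, so $\sigma_{i,k}$ is not a suffix of $L$.
\end{itemize}
There are $\sum_{k=3}^{h-1}(k-2)=(h-2)(h-3)/2$ such words. Enumerate them as $\sigma_1,\sigma_2,\dots$ so that, for each fixed $i$, the index $k$ decreases, and assume that $s\le(h-2)(h-3)/2$. Then: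
\begin{quote}
(P)\quad no $\sigma_r$ is a suffix of $L$, and for $r'<r$ the word $\sigma_{r'}$ is not a prefix of $\sigma_r$ (in particular $\sigma_{r'}\ne\sigma_r$).
\end{quote}

\begin{lemma}\label{lem:sep}
For any run lengths $n_1,\dots,n_s\ge1$, in the greedy factorization of $T$ every $R_r$ starts and ends at a boundary, and every $\sigma_r$ is exactly one factor.
\end{lemma}

\begin{proof}
We use induction on $r$. The run $R_r$ starts at a boundary: at the end of $L$ if $r=1$, and at the end of the factor $\sigma_{r-1}$ otherwise.

Suppose that a factor $f$ starts in $R_r$, with $x\ge1$ letters of the run remaining, and extends beyond $R_r$. It is a copy factor, and its source begins with $a^x$ followed by a letter other than $a$. In the text before $f$, an $a$ followed by another letter is the last letter of some $R_{r'}$ with $r'<r$. The source then meets the factor $\sigma_{r'}$ and so contains all of it. Thus $f$ begins with $a^x\sigma_{r'}$, and $\sigma_{r'}$ is a prefix of the text following $R_r$. Since $\sigma_{r'}$ contains no $a$, and $\sigma_r$ is followed by $a$ or by the end of $T$, the word $\sigma_{r'}$ is a prefix of $\sigma_r$, contrary to (P). So $R_r$ ends at a boundary.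

Let $f$ be the factor starting at the beginning of $\sigma_r$. Since $\sigma_r$ is available inside $L$, we have $|f|\ge|\sigma_r|$. If $f$ were longer, its source would start at a boundary with $\sigma_ra$. This occurrence of $\sigma_r$ contains no $a$ and is followed by $a$, so it is a suffix of $L$ or of some $\sigma_{r'}$ with $r'<r$. The first case contradicts (P). In the second, the occurrence starts at a boundary and $\sigma_{r'}$ is a single factor, so $\sigma_r=\sigma_{r'}$, which again contradicts (P).
\end{proof}

From now on the separators play no role in the analysis of greedy. Inside a run, when $\rho$ letters remain, greedy takes the largest available length that is at most $\rho$, and every available length is a sum of consecutive factor lengths within one run.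

\subsection{The run lengths}

The competitor must obtain each query as one copy from a set-up much smaller than the number of queries. A \emph{base} run cut into $q$ blocks of length $S$ followed by $q$ blocks of length $S'$ offers all lengths $JS+kS'$ with $J,k\le q$, which is about $q^2$ lengths for about $2q$ factors. We choose $S$ with digits $1,1,\dots,1$ and $S'$ with coefficients $0,1,\dots,d-1$, so that the $i$-th digit of $JS+kS'$ is $J+ik$. As functions of $i$, two such digit sequences are lines that meet at most once, and just below the meeting point the line of smaller slope lies higher. Listing the queries by increasing slope $k$ gives exactly what Lemma~\ref{lem:digits}(b) asks for. The digits go up to $dq$, so the prelude has $d^2q$ runs, and $q=d^2$ balances this against the $q^2$ queries.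

Let $d\ge2$, $q=d^2$ and $B=dq+1=d^3+1$. Put
\[
S=\sum_{i=0}^{d-1}B^i,\qquad S'=\sum_{i=0}^{d-1}iB^i,
\]
and for $1\le J\le q$, $0\le k\le q$,
\[
\gamma_i(J,k)=J+ik\quad(0\le i\le d-1),\qquad \nu(J,k)=\sum_{i=0}^{d-1}\gamma_i(J,k)B^i=JS+kS' .
\]
We have $1\le\gamma_i(J,k)\le q+(d-1)q=B-1$, so these numbers are the digits of $\nu(J,k)$. The run lengths $n_1,n_2,\dots$ are, in order:
\begin{enumerate}
\item \emph{prelude}: $\ell_1<\dots<\ell_p$, the numbers $\gamma B^i$ with $0\le i\le d-1$ and $1\le\gamma\le B-1$, where $p=d(B-1)=d^4$;
\item \emph{base}: $\nu(q,q)$;
\item \emph{queries}: $\nu(J,k)$ for $k=0,1,\dots,q-1$ and, for each $k$, $J=1,\dots,q$.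
\end{enumerate}
The number of runs is $s=p+1+q^2=2d^4+1$. We take $h=2d^2+4$. Then $(h-2)(h-3)/2=(d^2+1)(2d^2+1)\ge s$, so there are enough separators, and $T$ is defined.

For instance, if $d=2$, then $q=4$ and $B=9$. The queries with top digit $3$ are $\nu(3,0)=30$, $\nu(2,1)=29$ and $\nu(1,2)=28$, in this order, so none of them fits into a later one.

\begin{lemma}\label{lem:prelude}
After the first $e\le p$ runs, the available lengths are exactly $\ell_1,\dots,\ell_e$. For $e\ge 2$, run $e$ is cut as $\ell_{e-1},\ \ell_e-\ell_{e-1}$, and both lengths are among $\ell_1,\dots,\ell_{e-1}$.
\end{lemma}

\begin{proof}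
Run $1$ is the single letter $a$. Let $e\ge2$. By induction the largest available length not exceeding $\ell_e$ is $\ell_{e-1}$, so this is the first factor. If $\ell_e=\gamma B^i$ with $\gamma\ge2$, then $\ell_{e-1}=(\gamma-1)B^i$ and the rest of the run has length $B^i$. If $\ell_e=B^i$ with $i\ge1$, then $\ell_{e-1}=(B-1)B^{i-1}$ and the rest has length $B^{i-1}$. In both cases the rest is some $\ell_{e'}$ with $e'<e$, so it is one factor. The only new available length is the sum $\ell_e$.
\end{proof}

The increasing order of the prelude is what keeps it clean: it makes available all lengths with one nonzero digit and nothing else.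

\begin{lemma}\label{lem:queries}
The base run and every query run are cut along their digits.
\end{lemma}

\begin{proof}
We proceed along the text. Let the current run have parameters $(J,k)$ and digits $\gamma_i=\gamma_i(J,k)$, and suppose that $\rho_t=\sum_{i\le t}\gamma_iB^i$ letters remain. The length $\gamma_tB^t$ is available from the prelude. Suppose that an available length $v$ satisfies $\gamma_tB^t<v\le\rho_t$; we derive a contradiction from each place where $v$ can arise.

If $v$ arises in the prelude, then $v=\gamma B^i$ by Lemma~\ref{lem:prelude}. This is a sum as in Lemma~\ref{lem:digits}(b) with $u=w=i$, contrary to the conclusion $u<t=w$. If $v$ arises in the current run, then $v\ge B^{t+1}>\rho_t$.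

Otherwise $v=\sum_{i=u}^w\gamma'_iB^i$ arises in an earlier run with parameters $(J',k')$ and digits $\gamma_i'$, and the current run is a query, so $J\le q$ and $k\le q-1$. Lemma~\ref{lem:digits}(b) gives $t\ge1$, $\gamma'_t=\gamma_t$ and $\gamma'_{t-1}\le\gamma_{t-1}$. The earlier run is not the base, because $\gamma_t=J+tk<q+tq=\gamma_t(q,q)$ when $t\ge1$. So it is an earlier query, and $k'\le k$. If $k'=k$, then $\gamma'_t=\gamma_t$ gives $J'=J$, although the two queries are different. If $k'<k$, then $\gamma'_{t-1}=\gamma'_t-k'>\gamma_t-k=\gamma_{t-1}$, a contradiction. Hence the next factor has length $\gamma_tB^t$.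
\end{proof}

Each of the $q^2$ queries costs $d$ greedy factors, so
\begin{equation}\label{eq:greedy-ternary}
z(T)\ge dq^2=d^5 .
\end{equation}

\subsection{A short factorization and the ratio}

Cut $L$ into single characters. This costs
\[
|L|=\sum_{i=1}^h(i+1)=\frac{h(h+3)}2=(d^2+2)(2d^2+7)=2d^4+11d^2+14
\]
factors, and it makes every substring of $L$, in particular every $\sigma_r$, a copy factor; the separators cost $s$ factors. Cut the prelude as in Lemma~\ref{lem:prelude}, where each factor after the first copies a whole earlier run; this costs at most $2p$ factors. Cut the base run, of length $qS+qS'$, into the lengths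
\[
\underbrace{B^{d-1},\dots,B,1}_{S},\ \underbrace{S,\dots,S}_{q-1},\ \underbrace{(d-1)B^{d-1},\dots,2B^2,B}_{S'},\ \underbrace{S',\dots,S'}_{q-1}.
\]
The factors of lengths $B^i$ and $iB^i$ copy whole prelude runs, and the factors of lengths $S$ and $S'$ copy the groups with these totals. This costs $d+(q-1)+(d-1)+(q-1)=2d+2q-3$ factors. The base now consists of $q$ blocks of length $S$ followed by $q$ blocks of length $S'$, each a union of factors. The query of length $JS+kS'$ copies the last $J$ blocks of the first kind and the first $k$ blocks of the second kind, which are consecutive, so it is one factor. Altogether,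
\[
z^*(T)\le|L|+s+2p+(2d+2q-3)+q^2=7d^4+13d^2+2d+12\le12d^4,
\]
since for $d\ge2$ we have $13d^2+2d+12\le\bigl(\tfrac{13}{4}+\tfrac14+\tfrac34\bigr)d^4<5d^4$. With~\eqref{eq:greedy-ternary} we obtain $z(T)/z^*(T)\ge d/12$.

It remains to express $d$ in terms of $n=|T|$. Every run is shorter than $B^d$, the prelude contains a run of length $B^{d-1}$, and every separator is shorter than $L$. Hence
\[
B^{d-1}\le n\le|L|+s\,(B^d+|L|).
\]
Here $B=d^3+1$, and $|L|$ and $s$ are $O(d^4)$, so $\log n=\Theta(d\log d)$. Taking logarithms gives $\log\log n=\log d+\log\log d+O(1)=\Theta(\log d)$ as $d\to\infty$, and therefore $d=\Theta(\log n/\log\log n)$. This proves Theorem~\ref{thm:ternary}.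

\section{An upper bound for all strings: proof of Theorem~\ref{thm:upper}}\label{sec:upper}

Greedy factors may repeat, but a pair of consecutive factors that has been seen once is available as a whole, so disjoint pairs cannot repeat. On the other hand, a string with a small factorization has few distinct short substrings. So most pairs are long, and there is room for only few long pairs.

Let $f_1\cdots f_z$ be the greedy factorization of $T$, let $n=|T|$ and $z^*=z^*(T)$, and put $g_i=f_{2i-1}f_{2i}$ for $1\le i\le\lfloor z/2\rfloor$. Each $g_i$ has length at least $2$.

\emph{The strings $g_i$ are pairwise distinct.} Suppose that $g_i=g_{i'}$ with $i<i'$. When greedy chooses $f_{2i'-1}$, the string $f_{2i-1}f_{2i}$ is available, since $2i<2i'-1$. It equals $f_{2i'-1}f_{2i'}$, so it is a prefix of the remaining text longer than $f_{2i'-1}$, and greedy would not have chosen $f_{2i'-1}$.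

\emph{For each $l\ge2$, $T$ has at most $(l-1)(z^*-1)$ distinct substrings of length $l$.} Fix a factorization of size $z^*$, and consider the leftmost occurrence of such a substring. It is not contained in a copy factor by Lemma~\ref{lem:first}, nor in a single character. So it crosses one of the $z^*-1$ cuts between consecutive factors, with between $1$ and $l-1$ characters to the left of the cut. The cut and this number determine the substring.

Now let $\ell\ge1$ be an integer. At most $\sum_{l=2}^{\ell}(l-1)z^*\le z^*\ell^2/2$ of the $g_i$ have length at most $\ell$. At most $n/\ell$ of them have length greater than $\ell$, because they occupy disjoint parts of $T$. Therefore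
\[
z\le2\lfloor z/2\rfloor+1\le z^*\ell^2+\frac{2n}{\ell}+1 .
\]
The first two terms are of the same order when $\ell^3\approx n/z^*$. Let $x=(n/z^*)^{1/3}$, which is at least $1$ because $z^*\le n$, and take $\ell=\lceil x\rceil$, so that $x\le\ell\le2x$. Since $z^*x^2=n/x=(z^*)^{1/3}n^{2/3}\ge1$,
\[
z\le4z^*x^2+\frac{2n}{x}+1\le7\,(z^*)^{1/3}n^{2/3}.
\]
Dividing by $z^*$ gives the second form of the bound, and Theorem~\ref{thm:upper} is proved.

\begin{thebibliography}{1}

\bibitem{SNYI}
Hiroki Shibata, Yuto Nakashima, Yutaro Yamaguchi, Shunsuke Inenaga,
\emph{LZBE: an LZ-style compressor supporting $O(\log n)$-time random access},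
arXiv:2506.20107 (2025).

\end{thebibliography}
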